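\title{Strictly singular operators from $\ell_p$ to Lorentz sequence spaces and the formal identity}

\begin{abstract}
Let $d_{w,p}$ be a Lorentz sequence space and let $j\colon\ell_p\to d_{w,p}$ be the formal identity. For $p=1$ it is known that every strictly singular operator from $\ell_1$ to $d_{w,1}$ is a norm limit of operators $jS$ with $S$ bounded on $\ell_1$. We show that this fails for every $1<p<\infty$ and every weight $w$: there is a strictly singular operator at distance at least $c_p>0$ from all operators $jS$, even in the norm of operators into $c_0$, and the quotient of the strictly singular operators by the closure of $\{jS\}$ contains a copy of $\ell_\infty$. A nonlinear form of the approximation survives and characterizes strict singularity.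
\end{abstract}

\section{The question and the result}\label{sec:intro}

All spaces are real. A \emph{weight} is a non-increasing sequence $w=(w_n)$ of positive numbers with $w_1=1$, $w_n\to0$ and $\sum_n w_n=\infty$. For a weight $w$ and $1\le p<\infty$, the Lorentz sequence space $d_{w,p}$ is the Banach space of all sequences $x=(x_n)$ with
\[
\|x\|_w=\Big(\sum_{n=1}^\infty w_n(x_n^*)^p\Big)^{1/p}<\infty ,
\]
where $x^*$ is the non-increasing rearrangement of $(|x_n|)$. The exponent $p$ is fixed and is not shown in the notation for the norm. This norm counts the largest coordinate in full and discounts the $n$-th largest by the factor $w_n$, so $\|x\|_\infty\le\|x\|_w\le\|x\|_p$. A vector with $N$ coordinates equal to $1$ and the rest equal to $0$ has norm $(w_1+\dots+w_N)^{1/p}$, which tends to infinity because $\sum w_n=\infty$ and is $o(N^{1/p})$ because $w_n\to0$. The two conditions exclude the degenerate cases: if $\inf w_n>0$ the norm is equivalent to the norm of $\ell_p$, and if $\sum w_n<\infty$ it is equivalent to the supremum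 norm.

For Banach spaces $X,Y$ let $L(X,Y)$ be the space of bounded linear operators with the operator norm, $L(X)=L(X,X)$, and let $B_X$ be the closed unit ball of $X$. An operator $T\in L(X,Y)$ is \emph{strictly singular} if there is no infinite-dimensional closed subspace $Z\subseteq X$ such that $T|_Z$ is an isomorphism onto its image; $\mathcal{SS}(X,Y)$ is the set of such operators. Let $(f_n)$ and $(e_n)$ be the unit vector bases of $\ell_p$ and $d_{w,p}$, let $j\in L(\ell_p,d_{w,p})$ be the formal identity, $jf_n=e_n$, and let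
\[
\mathcal M=\overline{\{jS: S\in L(\ell_p)\}}\subseteq L(\ell_p,d_{w,p})
\]
be the operator-norm closure of the operators that factor through $j$.

The operator $j$ is strictly singular (Lemma~\ref{lem:iota}), hence so is every member of $\mathcal M$. It is natural to ask whether $j$ accounts for all strictly singular operators from $\ell_p$ to $d_{w,p}$. For $p=1$ this is a known result: $\mathcal{SS}(\ell_1,d_{w,1})\subseteq\mathcal M$. The following question is posed in \cite{KPSTT}.

\begin{quote}
\emph{Let $1<p<\infty$. Is $\mathcal{SS}(\ell_p,d_{w,p})$ contained in $\mathcal M$?}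
\end{quote}

The simplest operators suggest the answer yes. A compact operator $T$ lies in $\mathcal M$: the projections $P_N$ onto the first $N$ coordinates are contractions that converge pointwise to the identity of $d_{w,p}$ (Lemma~\ref{lem:basic}(iii)), hence uniformly on the relatively compact set $T(B_{\ell_p})$, and $P_NT$ factors through $j$. A strictly singular operator that sends the vectors $f_n$ to disjointly supported vectors also lies in $\mathcal M$ (Example~\ref{ex:disjoint}). The answer is nevertheless no, for every $p>1$ and every weight. For $A\in L(\ell_p,d_{w,p})$ we write $\|A\|_{\ell_p\to c_0}=\sup_{x\in B_{\ell_p}}\|Ax\|_\infty$, which is at most $\|A\|$.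

\begin{theorem}\label{thm:main}
Let $1<p<\infty$. There is a constant $c=c_p>0$, depending only on $p$, such that the following hold for every weight $w$.
\begin{enumerate}
\item[(a)] There is $T\in\mathcal{SS}(\ell_p,d_{w,p})$ with $\|T-jS\|_{\ell_p\to c_0}\ge c$ for every $S\in L(\ell_p)$. In particular, the operator-norm distance from $T$ to $\{jS:S\in L(\ell_p)\}$ is at least $c$, and $T\notin\mathcal M$.
\item[(b)] $\mathcal M\subseteq\mathcal{SS}(\ell_p,d_{w,p})$, and the quotient $\mathcal{SS}(\ell_p,d_{w,p})/\mathcal M$ contains an isomorphic copy of $\ell_\infty$. In particular, it is non-separable.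
\item[(c)] An operator $T\in L(\ell_p,d_{w,p})$ is strictly singular if and only if for every $\varepsilon>0$ there is $C<\infty$ with
\begin{equation}\label{eq:pointwise}
T(B_{\ell_p})\subseteq C\,j(B_{\ell_p})+\varepsilon B_{d_{w,p}} .
\end{equation}
\end{enumerate}
\end{theorem}

Part (a) and the known case $p=1$ give the following.

\begin{corollary}
Let $1\le p<\infty$ and let $w$ be any weight. Then $\mathcal{SS}(\ell_p,d_{w,p})\subseteq\mathcal M$ if and only if $p=1$.
\end{corollary}

Part (c) locates the difficulty. If $\|T-jS\|\le\varepsilon$, then \eqref{eq:pointwise} holds with $C=\|S\|$, so membership in $\mathcal M$ is the linear form of \eqref{eq:pointwise}: the approximant $jy$ of $Tx$ must depend linearly on $x$. For $p=1$ linearity costs nothing. Given \eqref{eq:pointwise}, choose $y_n$ with $\|y_n\|_1\le C$ and $\|Tf_n-jy_n\|_w\le\varepsilon$, and put $Sf_n=y_n$; the norm of an operator on $\ell_1$ is the supremum of the norms of the images of the $f_n$, so $\|S\|\le C$ and $\|T-jS\|\le\varepsilon$. For $p>1$ the values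 on the basis do not control the norm, and the theorem says that the approximation is always possible vector by vector but in general cannot be done linearly.

Section~\ref{sec:basic} collects the properties of Lorentz norms that we use, and Section~\ref{sec:pointwise} proves (c). The operators in (a) and (b) are block diagonal; Section~\ref{sec:blocks} reduces both parts to a statement about matrices, Proposition~\ref{prop:finite}. Section~\ref{sec:two} proves that statement by hand for $p=2$, where the mechanism is easiest to see. The general proof has two cases: an explicit construction on a product probability space for $1<p<2$ (Section~\ref{sec:small}) and a Gaussian matrix for $p\ge2$ (Section~\ref{sec:large}).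

\section{Lorentz norms and flat vectors}\label{sec:basic}

In this section $1\le p<\infty$ and $u$ is an arbitrary weight. The rearrangement is $x_n^*=\inf_{|A|<n}\sup_{i\notin A}|x_i|$. If $x\notin c_0$, then $|x_i|\ge\delta$ for some $\delta>0$ and infinitely many $i$, so $x_n^*\ge\delta$ for all $n$ and $\|x\|_u=\infty$; thus $d_{u,p}\subseteq c_0$. If $x\in c_0$, there is an injection $\pi\colon\mathbb N\to\mathbb N$ with $x_i^*=|x_{\pi(i)}|$. For a set $E\subseteq\mathbb N$, $\mathbf 1_Ex$ is the sequence equal to $x$ on $E$ and to $0$ elsewhere, and $d_{u,p}^m$ is $\mathbb R^m$ with the norm $\|\cdot\|_u$.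

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] For every sequence $x$, $\|x\|_u^p=\sup_\pi\sum_iu_i|x_{\pi(i)}|^p$, the supremum over all injections $\pi\colon\mathbb N\to\mathbb N$. Hence $\|\cdot\|_u$ is a lattice norm, meaning that $|x|\le|y|$ implies $\|x\|_u\le\|y\|_u$; and if $|x_n|\ge\delta$ at $N$ coordinates, then $\|x\|_u\ge\delta\,(\sum_{i\le N}u_i)^{1/p}$.
\item[(ii)] If $x_1,x_2,\dots$ have disjoint supports, then $\|\sum_lx_l\|_u^p\le\sum_l\|x_l\|_u^p$.
\item[(iii)] If $x\in d_{u,p}$, then $\|\mathbf 1_{(N,\infty)}x\|_u\to0$ as $N\to\infty$.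
\item[(iv)] For every $k\ge1$,
\[
\|x\|_u^p\le\sum_{i\le k}(x_i^*)^p+u_k\|x\|_p^p\le k\|x\|_\infty^p+u_k\|x\|_p^p .
\]
Hence $\|x_n\|_u\to0$ whenever $\sup_n\|x_n\|_p<\infty$ and $\|x_n\|_\infty\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $x\notin c_0$, both sides are infinite. Let $x\in c_0$. Since $u_i=\sum_{k\ge i}(u_k-u_{k+1})$ with non-negative terms, $\sum_iu_ia_i=\sum_k(u_k-u_{k+1})\sum_{i\le k}a_i$ for all $a_i\ge0$. Any $k$ coordinates satisfy $\sum_{i\le k}|x_{\pi(i)}|^p\le\sum_{i\le k}(x_i^*)^p$, so each $\pi$ gives at most $\|x\|_u^p$, with equality for an injection that realizes $x^*$. The formula exhibits $\|\cdot\|_u$ as a supremum of lattice seminorms, and the lower bound follows by listing the $N$ coordinates first.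

(ii) Let $x=\sum_lx_l$ and fix $\pi$. Let $i_1<i_2<\cdots$ enumerate $\{i:\pi(i)\in\operatorname{supp}x_l\}$. Since $i_s\ge s$, we have $u_{i_s}\le u_s$, so the part of $\sum_iu_i|x_{\pi(i)}|^p$ that comes from $x_l$ is at most $\|x_l\|_u^p$ by (i).

(iii) The $i$-th term of the rearrangement of $\mathbf 1_{(N,\infty)}x$ is at most $x_i^*$ and at most $\sup_{n>N}|x_n|\to0$. Apply dominated convergence.

(iv) Use $u_i\le1$ for $i\le k$ and $u_i\le u_k$ for $i>k$. For the last claim, $\limsup_n\|x_n\|_u^p\le u_k\sup_n\|x_n\|_p^p$ for every $k$, and $u_k\to0$.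
\end{proof}

Part (iv) is the source of every upper bound in the paper: the Lorentz norm sees the $k$ largest coordinates at most as $\ell_p$ does, and it sees the rest only through the small factor $u_k$. In particular it nearly kills \emph{flat} vectors, those with small supremum norm, if they are bounded in $\ell_p$. The next lemma shows that no infinite-dimensional subspace avoids flat vectors. It is here that $\sum u_i=\infty$ is needed.

\begin{lemma}\label{lem:flat}
If $Z\subseteq d_{u,p}$ is an infinite-dimensional linear subspace, then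
\[
\inf\{\|z\|_\infty:z\in Z,\ \|z\|_u=1\}=0 .
\]
\end{lemma}

\begin{proof}
Suppose that $\|z\|_\infty\ge\delta\|z\|_u$ on $Z$, with $0<\delta\le1$. We add up many almost disjoint vectors of $Z$: the supremum norm stays bounded and the Lorentz norm does not. Put $N_0=0$. Given $N_{k-1}$, choose $z_k\in Z$ with $\|z_k\|_u=1$ that vanishes on $[1,N_{k-1}]$, which is possible since $\dim Z=\infty$, and then choose $N_k>N_{k-1}$ with $\|\mathbf 1_{(N_k,\infty)}z_k\|_u\le2^{-k-1}\delta$. Since $\|z_k\|_\infty\ge\delta$ is attained, and not beyond $N_k$, there is $m_k$ in the window $(N_{k-1},N_k]$ with $|z_k(m_k)|\ge\delta$. Let $x_J=\sum_{k\le J}z_k$. At a coordinate in the $i$-th window, the vectors $z_k$ with $k>i$ vanish and those with $k<i$ contribute at most $\sum_k2^{-k-1}\delta\le\delta/2$ in absolute value. Therefore $\|x_J\|_\infty\le2$ and $|x_J(m_i)|\ge\delta/2$ for $i\le J$. By Lemma~\ref{lem:basic}(i),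
\[
\frac\delta2\Big(\sum_{i\le J}u_i\Big)^{1/p}\le\|x_J\|_u\le\frac{\|x_J\|_\infty}\delta\le\frac2\delta\qquad\text{for all }J,
\]
which contradicts $\sum u_i=\infty$.
\end{proof}

We use two standard facts about strict singularity. First, $T$ fails to be strictly singular exactly when $\|Tz\|\ge a\|z\|$ for some $a>0$ and all $z$ in some infinite-dimensional subspace $Z$; the bound passes to the closure of $Z$. Second (Kato), the strictly singular operators form a norm-closed operator ideal: $\mathcal{SS}(X,Y)$ is a closed linear subspace of $L(X,Y)$, and a composition of bounded operators is strictly singular if one factor is.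

To refute the inclusion we need a supply of strictly singular operators larger than $\{jS\}$. We factor through a Lorentz space strictly between $\ell_p$ and $d_{w,p}$. For the given weight $w$ put
\[
v_n=w_n^{1/2} .
\]
Then $v$ is non-increasing, $v_1=1$, $v_n\to0$ and $w\le v$ because $w\le1$; so $\sum v_n=\infty$, $v$ is a weight, and the formal inclusion $\iota\colon d_{v,p}\to d_{w,p}$ has norm at most $1$. This meaning of $v$ and $\iota$ is kept throughout.

\begin{lemma}\label{lem:iota}
The operators $\iota\colon d_{v,p}\to d_{w,p}$ and $j\colon\ell_p\to d_{w,p}$ are strictly singular.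
\end{lemma}

\begin{proof}
For $i>k$ we have $w_i=v_i^2\le v_kv_i$, so $\|x\|_w^p\le k\|x\|_\infty^p+v_k\|x\|_v^p$ for every $k$. Let $Z\subseteq d_{v,p}$ be infinite-dimensional. By Lemma~\ref{lem:flat} there are $z_n\in Z$ with $\|z_n\|_v=1$ and $\|z_n\|_\infty\to0$. Then $\limsup_n\|z_n\|_w^p\le v_k$ for every $k$, so $\|\iota z_n\|_w\to0$ and $\iota$ is not bounded below on $Z$. The operator $j$ is the composition of $\iota$ with the formal inclusion $\ell_p\to d_{v,p}$.
\end{proof}

\section{Approximation vector by vector}\label{sec:pointwise}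

From now on $1<p<\infty$ and $w$ is a fixed weight. There is an obvious way to approximate a single vector $y\in d_{w,p}$ by an element of $\ell_p$: keep its large coordinates. If $\|y\|_w\le D$ and $\delta>0$, then by Lemma~\ref{lem:basic}(i) the number of coordinates with $|y_n|>\delta$ is at most a number $N(\delta,D)<\infty$ that depends only on $\delta$, $D$, $w$ and $p$, since $\sum w_i=\infty$. Therefore
\begin{equation}\label{eq:large}
\|\mathbf 1_{\{|y|>\delta\}}y\|_p\le N(\delta,D)^{1/p}D .
\end{equation}
The issue is whether the discarded part is small uniformly over $y\in T(B_{\ell_p})$. If it is not, the range of $T$ carries arbitrarily flat pieces whose norms stay bounded below. Such pieces behave like the unit vector basis of $\ell_p$: the upper estimate is Lemma~\ref{lem:basic}(ii), and the lower estimate is as follows.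

\begin{lemma}\label{lem:lower}
Let $\beta>0$ and let $y_1,y_2,\dots$ have disjoint finite supports. Put $L_k=\sum_{i<k}|\operatorname{supp}y_i|$. If $\|y_k\|_w\ge\beta$ and $\|y_k\|_\infty^p\sum_{s\le L_k}w_s\le\frac12\beta^p$ for all $k$, then $\|\sum_ka_ky_k\|_w\ge\frac12\beta\|a\|_p$ for every finitely supported $a$.
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:basic}(i) take an injection that places the entries of $y_k$, in non-increasing order of modulus, at the positions $L_k+1,\dots,L_{k+1}$. This gives
\[
\Big\|\sum_ka_ky_k\Big\|_w^p\ge\sum_k|a_k|^p\sum_{s\ge1}w_{L_k+s}\,y_k^*(s)^p .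
\]
The shift by $L_k$ costs little because $y_k$ is flat: since $y_k^*(s)\ge y_k^*(L_k+s)$,
\[
\sum_{s\ge1}w_{L_k+s}\,y_k^*(s)^p\ge\sum_{s>L_k}w_s\,y_k^*(s)^p=\|y_k\|_w^p-\sum_{s\le L_k}w_s\,y_k^*(s)^p\ge\tfrac12\beta^p .
\]
Finally $2^{-1/p}\ge\frac12$.
\end{proof}

\begin{proposition}\label{prop:small}
Let $T\in\mathcal{SS}(\ell_p,d_{w,p})$ and $\varepsilon>0$. Then there is $\delta>0$ such that $\|\mathbf 1_{\{|Tx|\le\delta\}}Tx\|_w\le\varepsilon$ for all $x\in B_{\ell_p}$.
\end{proposition}

\begin{proof}
Suppose not. For each $i\in\mathbb N$ there is $x_i\in B_{\ell_p}$ such that $\|\mathbf 1_{E_i}Tx_i\|_w>\varepsilon$, where $E_i=\{n:|Tx_i(n)|\le1/i\}$. We show that $T$ is bounded below on an infinite-dimensional subspace.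

\emph{A weakly null sequence.} To make the vectors almost disjoint we need them to tend to zero coordinatewise. Since $p>1$, the space $\ell_p$ is reflexive, so along a subsequence $x_i\to x$ weakly, with $\|x\|_p\le1$; this is the only use of $p>1$ in the proof. Below $i$ runs through this subsequence. Put $z_i=x_i-x$. Then $\|z_i\|_p\le2$, and both $z_i$ and $Tz_i$ tend to zero coordinatewise, because coordinate functionals are continuous. Subtracting $Tx$ may destroy flatness on the first coordinates, so we remove them: let $h_i=\lfloor\sqrt i\rfloor$ and $F_i=E_i\cap(h_i,\infty)$. Then $\|\mathbf 1_{E_i\cap[1,h_i]}Tx_i\|_w\le h_i^{1/p}/i\to0$, and $\|\mathbf 1_{(h_i,\infty)}Tx\|_w\to0$ by Lemma~\ref{lem:basic}(iii). Hence for large $i$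
\begin{equation}\label{eq:Fi}
\|\mathbf 1_{F_i}Tz_i\|_w>\frac\varepsilon2,\qquad\|\mathbf 1_{F_i}Tz_i\|_\infty\le\frac1i+\sup_{n>h_i}|Tx(n)|\to0 .
\end{equation}

\emph{Gliding hump.} Let $\eta=\varepsilon/16$ and $\beta=\varepsilon/2-\eta=7\varepsilon/16$. Put $q_0=t_0=i_0=0$. Given $i_{k-1},q_{k-1},t_{k-1}$, choose $i=i_k>i_{k-1}$ so large that the first inequality in \eqref{eq:Fi} holds and
\[
\|\mathbf 1_{[1,q_{k-1}]}z_i\|_p\le2^{-k-1},\qquad\|\mathbf 1_{[1,t_{k-1}]}Tz_i\|_w\le2^{-k-1}\eta,\qquad\|\mathbf 1_{F_i}Tz_i\|_\infty^p\sum_{s\le t_{k-1}}w_s\le\tfrac12\beta^p .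
\]
Then choose $q_k>q_{k-1}$ and $t_k>t_{k-1}$ with $\|\mathbf 1_{(q_k,\infty)}z_i\|_p\le2^{-k-1}$ and $\|\mathbf 1_{(t_k,\infty)}Tz_i\|_w\le2^{-k-1}\eta$. Write $z_k,F_k$ for $z_{i_k},F_{i_k}$, and put
\[
b_k=\mathbf 1_{(q_{k-1},q_k]}z_k,\qquad G_k=(t_{k-1},t_k],\qquad y_k=\mathbf 1_{G_k\cap F_k}Tz_k .
\]
Then $\|z_k-b_k\|_p\le2^{-k}$ and $\|Tz_k-\mathbf 1_{G_k}Tz_k\|_w\le2^{-k}\eta$.

\emph{The two estimates.} Let $a$ be finitely supported. The $b_k$ are disjoint with $\|b_k\|_p\le2$, so $\|\sum a_kz_k\|_p\le2\|a\|_p+\|a\|_\infty\le3\|a\|_p$. The $y_k$ have disjoint finite supports, $\|y_k\|_w\ge\varepsilon/2-\eta=\beta$, and $L_k\le t_{k-1}$ because $y_1,\dots,y_{k-1}$ are supported in $[1,t_{k-1}]$; so Lemma~\ref{lem:lower} applies. As the $G_k$ are disjoint, $\sum a_ky_k$ is obtained from $\sum a_k\mathbf 1_{G_k}Tz_k$ by deleting coordinates. Therefore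
\[
\Big\|\sum a_kTz_k\Big\|_w\ge\Big\|\sum a_k\mathbf 1_{G_k}Tz_k\Big\|_w-\eta\|a\|_\infty\ge\Big\|\sum a_ky_k\Big\|_w-\eta\|a\|_\infty\ge\Big(\frac\beta2-\eta\Big)\|a\|_p=\frac{5\varepsilon}{32}\|a\|_p .
\]
This bound shows that the $z_k$ are linearly independent, and together with the upper estimate it gives $\|Tz\|_w\ge\frac{5\varepsilon}{96}\|z\|_p$ on their span. So $T$ is not strictly singular.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $T$ be strictly singular, let $\varepsilon>0$, and take $\delta$ from Proposition~\ref{prop:small}. For $x\in B_{\ell_p}$ write $Tx=\mathbf 1_{\{|Tx|>\delta\}}Tx+\mathbf 1_{\{|Tx|\le\delta\}}Tx$. By \eqref{eq:large} the first term lies in $C\,j(B_{\ell_p})$ with $C=N(\delta,\|T\|)^{1/p}\|T\|$, and the second lies in $\varepsilon B_{d_{w,p}}$.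

Conversely, assume the condition and suppose that $\|Tz\|_w\ge a\|z\|_p$ on an infinite-dimensional subspace $Z$, with $a>0$. Let $C$ correspond to $\varepsilon=a/2$. Lemma~\ref{lem:flat}, applied to $T(Z)$, gives $z_n\in Z$ with $\|Tz_n\|_w=1$ and $\|Tz_n\|_\infty\to0$; also $\|z_n\|_p\le1/a$. By \eqref{eq:pointwise} there are $y_n\in\ell_p$ with $\|y_n\|_p\le C/a$ and $\|Tz_n-y_n\|_w\le\frac12$. The vectors $y_n$ need not be flat, so we truncate them. Let $y_n'(s)$ be the point of the interval $[-|Tz_n(s)|,|Tz_n(s)|]$ nearest to $y_n(s)$. The nearest-point map is $1$-Lipschitz and fixes both $0$ and $Tz_n(s)$, so $|y_n'|\le|y_n|$ and $|Tz_n-y_n'|\le|Tz_n-y_n|$. Thus $\|y_n'\|_p\le C/a$, $\|y_n'\|_\infty\le\|Tz_n\|_\infty\to0$ and $\|Tz_n-y_n'\|_w\le\frac12$. By Lemma~\ref{lem:basic}(iv), $\|y_n'\|_w\to0$, which contradicts $1=\|Tz_n\|_w\le\frac12+\|y_n'\|_w$ for large $n$.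
\end{proof}

The map $x\mapsto\mathbf 1_{\{|Tx|>\delta\}}Tx$ is not linear. It can be replaced by a linear one when the images of the basis vectors do not interact.

\begin{example}\label{ex:disjoint}
Let $T\in\mathcal{SS}(\ell_p,d_{w,p})$ be such that the vectors $y_n=Tf_n$ have disjoint supports. Then $T\in\mathcal M$. Given $\varepsilon$, take $\delta$ from Proposition~\ref{prop:small} and put $y_n'=\mathbf 1_{\{|y_n|>\delta\}}y_n$. The $y_n'$ are disjoint and bounded in $\ell_p$ by \eqref{eq:large}, so $Sf_n=y_n'$ defines $S\in L(\ell_p)$. The vectors $y_n-y_n'$ are disjoint with $\|y_n-y_n'\|_w\le\varepsilon$, so $\|T-jS\|\le\varepsilon$ by Lemma~\ref{lem:basic}(ii).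
\end{example}

\section{Reduction to finite-dimensional blocks}\label{sec:blocks}

The operators in Example~\ref{ex:disjoint} are block diagonal with one-dimensional blocks in the domain. The counterexample is block diagonal with blocks of growing dimension. Two choices shape the finite-dimensional problem. We ask for blocks that are uniformly bounded into $d_{v,p}$, since then Lemma~\ref{lem:iota} makes the sum strictly singular into $d_{w,p}$ with no further work. And we measure the distance to the operators $jS$ in the supremum norm on the range, which is smaller than $\|\cdot\|_w$, does not involve the weight, and can be read off row by row.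

\begin{proposition}\label{prop:finite}
There are constants $B<\infty$ and $c>0$, depending only on $p$, such that for every $R\ge1$ there are $N,m\in\mathbb N$ and a linear map $T\colon\ell_p^N\to\mathbb R^m$ with
\begin{enumerate}
\item[(i)] $\|T\|_{\ell_p^N\to d_{v,p}^m}\le B$;
\item[(ii)] $\|T-S\|_{\ell_p^N\to\ell_\infty^m}\ge c$ for every linear $S$ with $\|S\|_{\ell_p^N\to\ell_p^m}\le R$.
\end{enumerate}
\end{proposition}

The dimensions $N,m$ depend on $R$, $p$ and $v$. We obtain $B=3$, $c=\frac12$ for $1<p<2$, and $B=8$, $c=1/(4K_p)$ for $p\ge2$, where $K_p$ is the constant in Khintchine's inequality. Each block resists only operators of norm at most $R$, while the operator $S$ in Theorem~\ref{thm:main} has arbitrary norm; this is why we need blocks for a sequence $R\to\infty$.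

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and (b), given Proposition~\ref{prop:finite}]
For $l\in\mathbb N$ let $T_l\colon\ell_p^{N_l}\to\mathbb R^{m_l}$ be given by the proposition with $R=l$. Split the coordinates of the domain into consecutive blocks of lengths $N_l$, so that $\ell_p=(\bigoplus_l\ell_p^{N_l})_p$, and the coordinates of the range into consecutive blocks of lengths $m_l$. For $a\in\ell_\infty$ and $x=(x_l)_l$ let $T_ax=(a_lT_lx_l)_l$. The norm $\|\cdot\|_v$ depends only on the rearrangement, hence not on the position of a block, and Lemma~\ref{lem:basic}(ii) gives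
\[
\|T_ax\|_v^p\le\sum_l|a_l|^p\|T_lx_l\|_v^p\le B^p\|a\|_\infty^p\|x\|_p^p .
\]
So $T_a\in L(\ell_p,d_{v,p})$ with $\|T_a\|\le B\|a\|_\infty$, and $\iota T_a\in\mathcal{SS}(\ell_p,d_{w,p})$ by Lemma~\ref{lem:iota}.

Let $S\in L(\ell_p)$, and let $S_l\colon\ell_p^{N_l}\to\ell_p^{m_l}$ be the restriction of $S$ to the $l$-th domain block followed by the projection onto the $l$-th range block; $\|S_l\|\le\|S\|$. If $a_l\ne0$ and $\|S\|\le|a_l|\,l$, then (ii) applies to $S_l/a_l$ and
\[
\|\iota T_a-jS\|_{\ell_p\to c_0}\ge\|a_lT_l-S_l\|_{\ell_p^{N_l}\to\ell_\infty^{m_l}}\ge c|a_l| .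
\]
If $\alpha=\limsup_l|a_l|>0$, then along a subsequence $|a_l|\to\alpha$ and $|a_l|\,l\to\infty$. Hence
\begin{equation}\label{eq:dist}
\|\iota T_a-jS\|\ge\|\iota T_a-jS\|_{\ell_p\to c_0}\ge c\,\limsup_l|a_l|\qquad\text{for all }S\in L(\ell_p).
\end{equation}

For (a), take $a=(1,1,\dots)$ and $T=\iota T_a$.

For (b), the inclusion $\mathcal M\subseteq\mathcal{SS}(\ell_p,d_{w,p})$ follows from Lemma~\ref{lem:iota} and the closed ideal property; $\mathcal M$ is a closed linear subspace. To turn the $\limsup$ in \eqref{eq:dist} into a supremum, repeat each value infinitely often: partition $\mathbb N$ into infinite sets $\mathbb N_1,\mathbb N_2,\dots$, and for $b\in\ell_\infty$ put $a_l=b_i$ for $l\in\mathbb N_i$. Then $\limsup_l|a_l|=\|a\|_\infty=\|b\|_\infty$. The quotient norm of $\iota T_a+\mathcal M$ is the distance from $\iota T_a$ to $\{jS\}$, so the linear map $b\mapsto\iota T_a+\mathcal M$ satisfies $c\|b\|_\infty\le\|\iota T_a+\mathcal M\|\le B\|b\|_\infty$.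
\end{proof}

It remains to prove Proposition~\ref{prop:finite}. We restate it in terms of rows. Let $\frac1p+\frac1{p'}=1$. If $\Omega$ is a finite set with the uniform probability and expectation $\mathbb E$, then $x\mapsto|\Omega|^{-1/p}x$ is an isometry of $L_p(\Omega)$ onto $\ell_p^{|\Omega|}$, so $L_p(\Omega)$ may serve as the domain. Every linear $T\colon L_p(\Omega)\to\mathbb R^m$ has the form $(Tx)_\kappa=\mathbb E[x\varphi_\kappa]$ with \emph{rows} $\varphi_\kappa\in L_{p'}(\Omega)$, and its adjoint is $a\mapsto\sum a_\kappa\varphi_\kappa$. By duality,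
\begin{equation}\label{eq:rows}
\|T\|_{L_p\to\ell_\infty^m}=\max_\kappa\|\varphi_\kappa\|_{p'},\qquad\|T\|_{L_p\to\ell_p^m}=\sup_{\|a\|_{p'}\le1}\Big\|\sum_\kappa a_\kappa\varphi_\kappa\Big\|_{p'} .
\end{equation}
The same holds for the domain $\ell_2^n$, where rows are vectors of $\ell_2^n$ and the norm into $\ell_q^m$ is the supremum over $\|a\|_{q'}\le1$. So (ii) says: however each row is moved by less than $c$, the resulting operator has norm greater than $R$ into $\ell_p^m$.

\section{The case $p=2$ by hand}\label{sec:two}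

For $p=2$ the obstruction is a dimension count. If $S\colon\ell_2^n\to\ell_2^m$ has rows $\psi_\kappa$, then summing the squares of the matrix entries by rows and by columns gives
\begin{equation}\label{eq:HS}
\sum_\kappa\|\psi_\kappa\|_2^2=\sum_{i\le n}\|Sf_i\|_2^2\le n\|S\|^2 .
\end{equation}
If $T$ has $m=rn$ rows $\varphi_\kappa$ of norm $1$ and $\|\varphi_\kappa-\psi_\kappa\|_2\le d<1$ for all $\kappa$, then $rn(1-d)^2\le n\|S\|^2$, that is, $\|S\|\ge(1-d)\sqrt r$. With $r\ge4R^2$ this gives (ii) with $c=\frac12$ for any choice of unit rows. The task is (i): to place $rn$ unit vectors in $\mathbb R^n$ so that $T$ is bounded into $d_{v,2}^m$. By Lemma~\ref{lem:basic}(iv) it is enough that any $k$ of them be almost orthogonal, for a $k$ so large that $v_k$ absorbs the norm of $T$ into $\ell_2^m$.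

We take $r$ orthonormal bases in general position. The smallest instance has $n=4$, $r=2$: the first basis is $\frac12(1,1,1,1)$, $\frac12(1,-1,1,-1)$, $\frac12(1,1,-1,-1)$, $\frac12(1,-1,-1,1)$, and the second is obtained by changing the sign of the last coordinate. The sign change alters each inner product by $\pm\frac12$, from $1$ to $\frac12$ or from $0$ to $\pm\frac12$, so vectors from different bases have inner product $\pm\frac12=\pm n^{-1/2}$.

In general let $2^s\ge r$, $n=4^s$, and index the coordinates of $\ell_2^n$ by pairs $(\xi,\zeta)\in\mathbb F_2^s\times\mathbb F_2^s$. Let $\Lambda_1,\dots,\Lambda_r$ be $s\times s$ matrices over $\mathbb F_2$ whose pairwise differences are invertible, for instance the matrices of multiplication by $r$ distinct elements of the field with $2^s$ elements. For $1\le t\le r$ and $\alpha,\beta\in\mathbb F_2^s$ put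
\[
\varphi_{t,\alpha,\beta}(\xi,\zeta)=2^{-s}(-1)^{\xi\cdot\Lambda_t\zeta+\alpha\cdot\xi+\beta\cdot\zeta} .
\]
The sum $\sum_\xi(-1)^{\xi\cdot\gamma}$ equals $2^s$ if $\gamma=0$ and $0$ otherwise. For fixed $t$ the quadratic terms cancel in inner products, so the $n$ vectors $\varphi_{t,\alpha,\beta}$ form an orthonormal basis. For $t\ne t'$, summing over $\xi$ first leaves only the unique $\zeta$ with $(\Lambda_t-\Lambda_{t'})\zeta=\alpha'-\alpha$, so the inner product is $\pm4^{-s}2^s=\pm n^{-1/2}$. The case $s=1$, $\Lambda_1=0$, $\Lambda_2=1$ is the instance above.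

Let $T$ have these $m=rn$ rows. Each basis contributes $\|x\|_2^2$, so $\|Tx\|_2^2=r\|x\|_2^2$. For a set $K$ of $k=2^s=\sqrt n$ indices,
\[
\Big\|\sum_Ka_\kappa\varphi_\kappa\Big\|_2^2\le\|a\|_2^2+n^{-1/2}\Big(\sum_K|a_\kappa|\Big)^2\le(1+kn^{-1/2})\|a\|_2^2=2\|a\|_2^2 ,
\]
so by duality any $k$ coordinates of $Tx$, in particular the $k$ largest, have $\ell_2$-norm at most $\sqrt2\|x\|_2$. Lemma~\ref{lem:basic}(iv) gives $\|Tx\|_v^2\le(2+rv_k)\|x\|_2^2$. Since $v_k\to0$, we can take $s$ so large that $rv_k\le1$, and (i) holds with $B=\sqrt3$.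

Three features made this work. On any $k$ coordinates $T$ is bounded into $\ell_p$ by an absolute constant. On all coordinates its norm is large, but depends only on $r$, which is fixed before $k$. And the largeness is certified by an average over all rows, \eqref{eq:HS}, which a small displacement of each row cannot remove. Both constructions below follow this pattern.

\section{The case $1<p<2$: independent partitions}\label{sec:small}

One might try to keep a Euclidean domain. For $p<2$ this cannot work for all weights.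

\begin{remark}\label{rem:euclid}
Let $1<p<2$ and suppose $U\colon\ell_2^n\to d_{v,p}^m$ has $k$ rows $\varphi_1,\dots,\varphi_k$ of norm at least $c$. The average of $\|\sum\epsilon_i\varphi_i\|_2^2$ over signs is at least $c^2k$, so some $y=\sum\epsilon_i\varphi_i$ has $\|y\|_2\ge c\sqrt k$, and $z=(\langle y,\varphi_i\rangle/\|y\|_2)_{i\le k}$ has $\|z\|_1\ge\|y\|_2\ge c\sqrt k$. Averaging Lemma~\ref{lem:basic}(i) over the $k$ cyclic shifts gives $\|z\|_v^p\ge k^{-1}(\sum_{i\le k}v_i)\|z\|_p^p$, and $\|z\|_p\ge k^{-1/p'}\|z\|_1$. So $\|U\|\ge c\,k^{-1/2}(\sum_{i\le k}v_i)^{1/p}$. For $v_i=i^{-\alpha}$ with $0<\alpha<1-p/2$ this is at least $c\,k^{(1-\alpha)/p-1/2}$, with a positive exponent, so $k$ is bounded in terms of $\|U\|$ and $c$. Deleting all rows of norm less than $c$ then moves each row by less than $c$ and leaves an operator of norm at most $k^{1/p}\|U\|$ into $\ell_p^m$.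
\end{remark}

So the rows should live in $L_{p'}$, $p'>2$. By \eqref{eq:rows}, any $k$ of them should satisfy an upper $\ell_{p'}$-estimate, as disjoint normalized functions do. The analogue of an orthonormal basis is thus the family of normalized indicators of a partition into $n$ equal parts, and the analogue of general position is independence: two cells of independent partitions meet in a set of measure $n^{-2}$, a small fraction of each.

Let $\Omega=\{1,\dots,n\}^r$ with the uniform probability. For $\kappa=(t,i)\in\{1,\dots,r\}\times\{1,\dots,n\}$ put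
\[
A_\kappa=\{\omega:\omega_t=i\},\qquad\varphi_\kappa=n^{1/p'}\mathbf 1_{A_\kappa} ,
\]
and let $T\colon L_p(\Omega)\to\mathbb R^m$, $m=rn$, have the rows $\varphi_\kappa$. Each $A_\kappa$ has measure $1/n$, so $\|\varphi_\kappa\|_{p'}=1$ and $\mathbb E\varphi_\kappa=n^{1/p'-1}=n^{-1/p}$. For $r=2$ the sets $A_\kappa$ are the rows and the columns of an $n\times n$ grid.

Which quantity certifies that $T$ and its perturbations are large into $\ell_p^m$? The plain sum $\sum_\kappa\varphi_\kappa$ is the constant $rn^{1/p'}$, larger than $m^{1/p'}$ by the factor $r^{1/p}$, but this is unstable: the centered rows $\varphi_\kappa-\mathbb E\varphi_\kappa$ are within $n^{-1/p}$ of $\varphi_\kappa$ and add up to zero. Sums with random signs are governed by the square function $(\sum_\kappa\varphi_\kappa^2)^{1/2}=r^{1/2}n^{1/p'}$, larger than $m^{1/p'}$ by the factor $r^{1/2-1/p'}$. In it nothing can cancel, and it plays the part of \eqref{eq:HS}.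

\begin{proof}[Proof of Proposition~\ref{prop:finite} for $1<p<2$]
Since $p'>2$, we can choose $r$ with $R\,r^{1/p'-1/2}\le\frac12$. Since $p'<\infty$ and $v_k\to0$, we can then choose $n$ so large that $k=\lfloor n^{1/p'}\rfloor$ satisfies $rv_k\le1$.

(i) \emph{All coordinates.} By H\"older's inequality $|(Tx)_\kappa|\le\|x\mathbf 1_{A_\kappa}\|_p$. For fixed $t$ the sets $A_{t,1},\dots,A_{t,n}$ partition $\Omega$, so $\sum_i|(Tx)_{t,i}|^p\le\|x\|_p^p$. Summing over $t$, we get $\|Tx\|_p^p\le r\|x\|_p^p$.

\emph{Any $k$ coordinates.} Let $K$ be a set of $k$ indices, and for $\kappa\in K$ let $D_\kappa$ be the part of $A_\kappa$ that lies in no other $A_{\kappa'}$, $\kappa'\in K$. Two different sets $A_\kappa,A_{\kappa'}$ intersect in measure $0$ (same $t$) or $n^{-2}$ (different $t$), so $A_\kappa\setminus D_\kappa$ has measure at most $kn^{-2}$ and $\|\varphi_\kappa\mathbf 1_{A_\kappa\setminus D_\kappa}\|_{p'}^{p'}\le k/n$. The functions $\varphi_\kappa\mathbf 1_{D_\kappa}$, $\kappa\in K$, are disjoint and have norm at most $1$. With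 $\sum_K|a_\kappa|\le k^{1/p}\|a\|_{p'}$ this gives
\[
\Big\|\sum_Ka_\kappa\varphi_\kappa\Big\|_{p'}\le\|a\|_{p'}+\Big(\frac kn\Big)^{1/p'}k^{1/p}\|a\|_{p'}=\big(1+kn^{-1/p'}\big)\|a\|_{p'}\le2\|a\|_{p'} .
\]
By \eqref{eq:rows}, the $k$ largest coordinates of $Tx$ have $\ell_p$-norm at most $2\|x\|_p$. Lemma~\ref{lem:basic}(iv) gives $\|Tx\|_v^p\le(2^p+rv_k)\|x\|_p^p\le(2^p+1)\|x\|_p^p\le3^p\|x\|_p^p$.

(ii) Let $S$ have rows $\psi_\kappa$ and $\|S\|_{L_p\to\ell_p^m}\le R$, and let $d=\|T-S\|_{L_p\to\ell_\infty^m}=\max_\kappa\|\varphi_\kappa-\psi_\kappa\|_{p'}$. We bound $\Sigma=\sum_\kappa\mathbb E[\mathbf 1_{A_\kappa}|\psi_\kappa|]$ from both sides.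

From below: by H\"older's inequality $\mathbb E[\mathbf 1_{A_\kappa}|\varphi_\kappa-\psi_\kappa|]\le n^{-1/p}d$, so $\mathbb E[\mathbf 1_{A_\kappa}|\psi_\kappa|]\ge n^{-1/p}(1-d)$ and $\Sigma\ge rn\cdot n^{-1/p}(1-d)=rn^{1/p'}(1-d)$.

From above: by \eqref{eq:rows}, $\|\sum_\kappa\epsilon_\kappa\psi_\kappa\|_{p'}\le Rm^{1/p'}$ for all signs $\epsilon_\kappa=\pm1$. Let $\mathbb E_\epsilon$ be the average over signs. At each point of $\Omega$ we have $\sum\psi_\kappa^2=\mathbb E_\epsilon|\sum\epsilon_\kappa\psi_\kappa|^2$, and Jensen's inequality with exponent $p'/2\ge1$ gives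
\[
\mathbb E\Big(\sum_\kappa\psi_\kappa^2\Big)^{p'/2}\le\mathbb E_\epsilon\,\mathbb E\Big|\sum_\kappa\epsilon_\kappa\psi_\kappa\Big|^{p'}\le R^{p'}rn .
\]
Every $\omega$ lies in exactly $r$ of the sets $A_\kappa$, one for each $t$. By the Cauchy--Schwarz inequality at each point, and then $\|\cdot\|_{L_1}\le\|\cdot\|_{L_{p'}}$,
\[
\Sigma\le r^{1/2}\,\mathbb E\Big(\sum_\kappa\psi_\kappa^2\Big)^{1/2}\le r^{1/2}R\,(rn)^{1/p'} .
\]
Comparing the two bounds gives $1-d\le R\,r^{1/p'-1/2}\le\frac12$, so $d\ge\frac12$.
\end{proof}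

\begin{remark}
Both ends of the range are used. For $p=1$ we have $p'=\infty$ and $k=1$, so $rv_k\le1$ cannot be arranged with $r\ge2$. For $p=2$ the operator is approximable: the centered rows $\psi_\kappa=\varphi_\kappa-\mathbb E\varphi_\kappa$ are within $n^{-1/2}$ of $\varphi_\kappa$, rows with different $t$ are independent with mean zero and hence orthogonal, and centering does not increase the $L_2$-norm, so $\|\sum a_\kappa\psi_\kappa\|_2^2\le\sum_t\|\sum_ia_{t,i}\varphi_{t,i}\|_2^2=\|a\|_2^2$.
\end{remark}

\section{The case $p\ge2$: a Gaussian matrix}\label{sec:large}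

For $p\ge2$ we return to a Euclidean domain $\ell_2^n$ and transfer the result to $L_p$ at the end. Let $g=(g_1,\dots,g_n)$ be a standard Gaussian vector in $\mathbb R^n$, that is, with independent standard normal coordinates, and recall that $\langle g,\psi\rangle$ has the distribution of $\|\psi\|_2\,g_1$. Put $\mu=\mathbb E|g_1|^p$ and $\gamma=(\mathbb E|g_1|^{2p})^{1/2}$, so that $\gamma\ge\mu\ge1$. The obstruction is the following extension of \eqref{eq:HS}.

\begin{lemma}\label{lem:rows}
Let $p\ge2$. If $V\colon\ell_2^n\to\ell_p^m$ has rows $\psi_i$ and norm at most $\rho$, then $\sum_{i\le m}\|\psi_i\|_2^p\le\rho^pn^{p/2}$.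
\end{lemma}

\begin{proof}
We have $\mu\sum_i\|\psi_i\|_2^p=\mathbb E\|Vg\|_p^p\le\rho^p\,\mathbb E\|g\|_2^p$. By Minkowski's inequality in $L_{p/2}$, which needs $p\ge2$, $(\mathbb E\|g\|_2^p)^{2/p}=\|\sum_kg_k^2\|_{L_{p/2}}\le n\mu^{2/p}$, so $\mathbb E\|g\|_2^p\le n^{p/2}\mu$.
\end{proof}

A bounded operator into $\ell_p^m$ therefore has at most a multiple of $n^{p/2}$ rows of length comparable to $1$. We need $m$ such rows with $n^{p/2}/m\to0$ and an operator that stays bounded into $d_{v,p}^m$. Let $G$ be an $m\times n$ matrix with independent standard Gaussian entries and $U=n^{-1/2}G$. Its rows have length close to $1$. For a fixed unit vector $x$, the image $Ux$ is distributed as $n^{-1/2}h$ with $h$ standard Gaussian in $\mathbb R^m$. Now $\mathbb E\|h\|_p^p=\mu m$, while $h$ is spread over many coordinates, so $\mathbb E\|h\|_v^p=o(m)$. Choosing $n^{p/2}$ of the order of $\mathbb E\|h\|_v^p$ makes $Ux$ bounded in $d_{v,p}^m$ and gives $n^{p/2}=o(m)$. The remaining difficulty is to bound $\|Ux\|_v$ for all unit vectors $x$ at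 once. For this we use a Gaussian comparison theorem.

\medskip\noindent\textbf{Sudakov--Fernique inequality} (see, e.g., \cite[Theorem 7.2.11]{Ver}). \emph{Let $(X_t)_{t\in F}$ and $(Y_t)_{t\in F}$ be centered Gaussian random vectors indexed by a finite set $F$, with $\mathbb E(X_s-X_t)^2\le\mathbb E(Y_s-Y_t)^2$ for all $s,t\in F$. Then $\mathbb E\max_FX_t\le\mathbb E\max_FY_t$.}

\begin{lemma}\label{lem:gauss}
Let $p\ge2$. There are integers $n_m$ with $n_m^{p/2}/m\to0$ such that for all large $m$, with $n=n_m$, there is $U\colon\ell_2^n\to\mathbb R^m$ with $\|U\|_{\ell_2^n\to d_{v,p}^m}\le8$ and with at least $m/2$ rows of Euclidean norm at least $\frac12$.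
\end{lemma}

\begin{proof}
\emph{Choice of $n$.} Put $k=\lfloor\sqrt m\rfloor$ and $\theta_m=\sqrt{k/m}+v_k$, so $\theta_m\to0$. By the Cauchy--Schwarz inequality $\sum_{i\le k}(h_i^*)^p\le k^{1/2}(\sum_{i\le m}|h_i|^{2p})^{1/2}$, and the expectation of the right side is at most $k^{1/2}(m\gamma^2)^{1/2}$. Lemma~\ref{lem:basic}(iv) gives
\[
\mathbb E\|h\|_v^p\le\gamma\sqrt{km}+v_k\mu m\le\gamma m\theta_m .
\]
Put $n=n_m=\lceil(\gamma m\theta_m)^{2/p}\rceil$. Then $\mathbb E\|h\|_v\le(\gamma m\theta_m)^{1/p}\le\sqrt n$. Since $\gamma m\theta_m\ge\sqrt{km}\ge1$, we have $n\to\infty$ and $n\le2(\gamma m\theta_m)^{2/p}$, so $n^{p/2}/m\le2^{p/2}\gamma\theta_m\to0$.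

\emph{The norm of $G$.} Let $\mathcal X$ be the unit sphere of $\ell_2^n$ and $\mathcal Y$ the unit ball of the dual of $d_{v,p}^m$, so that $\|z\|_v=\sup_{y\in\mathcal Y}\langle z,y\rangle$. Since $p\ge2$, we have $\|\cdot\|_v\le\|\cdot\|_p\le\|\cdot\|_2$, and hence $\|y\|_2^2=\langle y,y\rangle\le\|y\|_v\le\|y\|_2$, that is, $\|y\|_2\le1$, for $y\in\mathcal Y$. On $\mathcal X\times\mathcal Y$ consider
\[
X_{x,y}=\langle Gx,y\rangle,\qquad Y_{x,y}=\langle g,x\rangle+\langle h,y\rangle ,
\]
with $g\in\mathbb R^n$ and $h\in\mathbb R^m$ independent standard Gaussian vectors. The supremum of $X$ is the norm we want, and the supremum of $Y$ splits as $\|g\|_2+\|h\|_v$. For two points $(x,y)$, $(x',y')$ let $\alpha=\langle x,x'\rangle\le1$ and $\beta=\langle y,y'\rangle\le1$. Then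
\begin{align*}
\mathbb E(Y_{x,y}-Y_{x',y'})^2&=\|x-x'\|_2^2+\|y-y'\|_2^2=2-2\alpha+\|y\|_2^2+\|y'\|_2^2-2\beta,\\
\mathbb E(X_{x,y}-X_{x',y'})^2&=\sum_{i,l}(y_ix_l-y_i'x_l')^2=\|y\|_2^2+\|y'\|_2^2-2\alpha\beta ,
\end{align*}
and the first exceeds the second by $2(1-\alpha)(1-\beta)\ge0$. Take finite sets $F_1\subseteq F_2\subseteq\cdots$ with union dense in $\mathcal X\times\mathcal Y$. The Sudakov--Fernique inequality gives $\mathbb E\max_{F_l}X\le\mathbb E\|g\|_2+\mathbb E\|h\|_v\le2\sqrt n$. By continuity in $(x,y)$, $\max_{F_l}X$ increases to $\|G\|_{\ell_2^n\to d_{v,p}^m}$, and it is bounded below by the integrable variable $\max_{F_1}X$. Monotone convergence gives $\mathbb E\|U\|_{\ell_2^n\to d_{v,p}^m}\le2$, and by Markov's inequality $\|U\|\le8$ with probability at least $\frac34$.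

\emph{The rows.} For a row $\varphi_i$ of $U$, $\|\varphi_i\|_2^2$ is the average of $n$ independent copies of $g_1^2$, which has mean $1$ and variance $2$. So $\|\varphi_i\|_2^2$ has mean $1$ and variance $2/n$, and Chebyshev's inequality gives $P(\|\varphi_i\|_2<\frac12)\le\frac{2/n}{(3/4)^2}\le\frac18$ once $n\ge29$. The expected number of rows shorter than $\frac12$ is then at most $m/8$, so by Markov's inequality it exceeds $m/2$ with probability at most $\frac14$. Both properties hold with probability at least $\frac12$; fix such a $U$.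
\end{proof}

To move the domain from $\ell_2^n$ to $L_p$ we need $\ell_2^n$ as a complemented subspace, with constants independent of $n$. Let $\Omega=\{\pm1\}^n$ with the uniform probability, and let $\epsilon_1,\dots,\epsilon_n$ be the coordinate (Rademacher) functions, which are orthonormal in $L_2(\Omega)$. Khintchine's inequality provides $K_p<\infty$, depending only on $p$, with $\|\sum_kx_k\epsilon_k\|_{L_p}\le K_p\|x\|_2$ for all $n$ and $x\in\mathbb R^n$.

\begin{proof}[Proof of Proposition~\ref{prop:finite} for $2\le p<\infty$]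
Choose $m$ so large that Lemma~\ref{lem:gauss} applies and $\frac m24^{-p}>(K_pR)^pn^{p/2}$, where $n=n_m$. Define
\[
J\colon\ell_2^n\to L_p(\Omega),\quad Jx=\sum_kx_k\epsilon_k,\qquad Q\colon L_p(\Omega)\to\ell_2^n,\quad Qf=(\mathbb E[f\epsilon_k])_k .
\]
Then $QJ$ is the identity, $\|J\|\le K_p$, and $\|Qf\|_2\le\|f\|_{L_2}\le\|f\|_{L_p}$ by Bessel's inequality and $p\ge2$. Put $T=UQ$. Then $\|T\|_{L_p\to d_{v,p}^m}\le8$, which is (i).

For (ii), let $\|S\|_{L_p\to\ell_p^m}\le R$ and suppose $\|T-S\|_{L_p\to\ell_\infty^m}<1/(4K_p)$. The operator $SJ\colon\ell_2^n\to\ell_p^m$ has norm at most $K_pR$. Since $TJ=U$, its rows $\psi_i$ satisfy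
\[
\max_i\|\varphi_i-\psi_i\|_2=\|(T-S)J\|_{\ell_2^n\to\ell_\infty^m}<\tfrac14 ,
\]
so $\|\psi_i\|_2>\frac14$ for at least $m/2$ indices. Lemma~\ref{lem:rows} gives $\frac m24^{-p}\le(K_pR)^pn^{p/2}$, contrary to the choice of $m$. Hence (ii) holds with $c=1/(4K_p)$.
\end{proof}

This completes the proof of Proposition~\ref{prop:finite}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{KPSTT}
Anna Kaminska, Alexey I. Popov, Eugeniu Spinu, Adi Tcaciuc, Vladimir G. Troitsky,
\emph{Norm closed operator ideals in Lorentz sequence spaces},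
arXiv:1108.6026 (2011).

\bibitem{Ver}
Vershynin, \emph{High-Dimensional Probability}.

\end{thebibliography}
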